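# Milnor numbers in deformations of $d$ concurrent lines

## 1. Milnor numbers, deformations, and the sequence $\mathcal M(f_0)$

All germs are holomorphic germs at $0\in\mathbb C^2$ that vanish at $0$.

**Singularities and Milnor numbers.** A *plane curve singularity* is a germ $f_0:(\mathbb C^2,0)\to(\mathbb C,0)$ with an isolated singularity at $0$. Its Milnor number is $\mu(f_0)=\dim_{\mathbb C}\mathbb C\{x,y\}/(\partial_xf_0,\partial_yf_0)$, which is also the intersection multiplicity at $0$ of $\partial_xf_0$ and $\partial_yf_0$. We put $\mu=0$ at smooth points, and write $\mu_0(g)$ for the Milnor number at $0$ of a polynomial $g$.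
*Example.* For $y^2+x^3$ the partial derivatives are $3x^2$ and $2y$, so $\mu=2$.

**Deformations and generic Milnor numbers.** A *deformation* of $f_0$ is a family $(f_s)$, with one parameter $s$ near $0\in\mathbb C$, holomorphic in $(s,x,y)$ near $0$, equal to $f_0$ at $s=0$, and with $f_s(0)=0$. By semicontinuity $\mu(f_s)$ is constant for small $s\ne0$ and at most $\mu(f_0)$. The constant value is the *generic Milnor number* $\mu^{\rm gen}(f_s)$.
*Example.* $f_s=y^2+x^3+sx^2$ has a node at $0$ for $s\neq0$, so $\mu^{\rm gen}=1$, while $\mu(f_0)=2$.

**The sequence $\mathcal M(f_0)$.** This is the strictly decreasing sequence $(\mu_0(f_0),\mu_1(f_0),\dots,\mu_k(f_0))$ of all generic Milnor numbers of all deformations of $f_0$. It starts with $\mu_0(f_0)=\mu(f_0)$ (constant deformation) and ends with $0$. The *first jump* is $J(f_0)=\mu_0(f_0)-\mu_1(f_0)$.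
*Example.* For the cusp $y^2+x^3$, the constant deformation, the one above, and $y^2+x^3+sy$ give $2,1,0$. So $\mathcal M=(2,1,0)$ and $J=1$.

**Homogeneous singularities.** A *homogeneous singularity of degree $d$* is a form $f_0\in\mathbb C[x,y]$ of degree $d$ with an isolated singularity at $0$; always $d\ge3$. By Euler's formula, a common zero of $\partial_xf_0,\partial_yf_0$ outside $0$ is a multiple root of $f_0$. So $f_0$ has an isolated singularity iff it is squarefree, that is, iff $\{f_0=0\}$ consists of $d$ distinct lines through $0$. Then $\partial_xf_0,\partial_yf_0$ are coprime forms of degree $d-1$, and $\mu(f_0)=(d-1)^2$. A property holds *for generic coefficients* if it holds for all $f_0$ whose coefficients lie outside some proper Zariski-closed subset of the coefficient space.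
*Example.* $y(x^2-y^2)$ is a homogeneous singularity of degree $3$ with $\mu=4$. Being squarefree is itself a generic property, because it is the nonvanishing of the discriminant.

**Brackets and condition (G).** Write $f_0=\prod_{i=1}^d\ell_i$ with $\ell_i=\alpha_ix+\beta_iy$, and put $[i,j]=\alpha_i\beta_j-\alpha_j\beta_i$. The root of $\ell_p$ is the point $(\beta_p,-\alpha_p)$, and
$$\ell_a(\beta_p,-\alpha_p)=[a,p].$$
Condition (G) says: for all disjoint nonempty $A,B\subset\{1,\dots,d\}$ and all $p\ne q$ outside $A\cup B$,
$$R_{A,B,p,q}:=\prod_{a\in A}[a,p]^{|B|}\prod_{b\in B}[b,q]^{|A|}-\prod_{a\in A}[a,q]^{|B|}\prod_{b\in B}[b,p]^{|A|}\neq0.\tag{1}$$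
Both products have degree $|B|$ in each $\ell_a$, degree $|A|$ in each $\ell_b$, and degree $|A||B|$ in each of $\ell_p,\ell_q$. So (G) does not depend on how the $\ell_i$ are scaled.

*Example where (G) holds.* For $d=3$ it is vacuous, since it needs $|A|+|B|+2\le d$. For $d=4$ the sets $A=\{a\}$, $B=\{b\}$ are singletons, and the identity $[a,b][p,q]-[a,p][b,q]+[a,q][b,p]=0$ gives $R=[a,p][b,q]-[a,q][b,p]=[a,b][p,q]\neq0$. So (G) always holds for $d=3,4$.

*Example where (G) fails.* Let $f_0=y(x^2-y^2)(x^2-4y^2)$, with $\ell_1=y$, $\ell_2=x-y$, $\ell_3=x+y$, $\ell_4=x-2y$, $\ell_5=x+2y$. Take $A=\{1\}$, $B=\{4,5\}$, $p=2$, $q=3$. The roots are $(-1,-1)$ for $p$ and $(1,-1)$ for $q$, so $[1,p]=[1,q]=-1$, $[4,p]=1$, $[5,p]=-3$, $[4,q]=3$, $[5,q]=-1$. Hence $R=(-1)^2\cdot(3)(-1)-(-1)^2\cdot(1)(-3)=0$.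

**Branches and $\delta$.** For a reduced germ of a curve $C$ at $p$, let $\delta_p(C)$ be the codimension of its local ring in the normalization, and $r$ the number of branches.
*Example.* A node and a cusp both have $\delta=1$, with $r=2$ and $r=1$. Two smooth branches with intersection multiplicity $n$ have $\delta=n$.

**Newton boundaries.** For $h=\sum h_{uv}x^uy^v$, take the convex hull of the union of the sets $(u,v)+\mathbb R_{\ge0}^2$ over all monomials with $h_{uv}\ne0$. The *Newton boundary* is the union of the compact edges of this hull. The germ $h$ is *convenient* if it contains a power of $x$ and a power of $y$. It is *nondegenerate* if for each compact edge $\gamma$, with $h_\gamma$ the sum of the terms of $h$ on $\gamma$, the functions $x\partial_xh_\gamma$ and $y\partial_yh_\gamma$ have no common zero in $(\mathbb C^*)^2$.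
*Example.* If $h_\gamma=\lambda x^{u}y^{v}+\lambda'x^{u'}y^{v'}$ with $\lambda\lambda'\neq0$ and linearly independent exponents, the edge is nondegenerate: at a torus point the pair $(x\partial_xh_\gamma,y\partial_yh_\gamma)$ is a combination of $(u,v)$ and $(u',v')$ with nonzero coefficients. On the other hand $y(y+x^2)^2$ is degenerate, because both derivatives vanish along $y=-x^2$.

**Textbook facts used.**

* (F1) Semicontinuity: if $h_\sigma$ is a holomorphic family with $h_\sigma(0)=0$ and $h_0$ has at $0$ a smooth point or an isolated singularity, then $\mu(h_\sigma)\le\mu(h_0)$ for small $\sigma$.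
* (F2) Milnor's formula: $\mu=2\delta-r+1$.
* (F3) $\delta_p(\bigcup C_i)=\sum_i\delta_p(C_i)+\sum_{i<j}i_p(C_i,C_j)$, with $i_p$ the intersection multiplicity.
* (F4) Bézout's theorem, and the genus formula $G=\frac{(e-1)(e-2)}2-\sum_p\delta_p$ for an irreducible plane curve of degree $e$ and geometric genus $G$.
* (F5) $\mu(uv)=\mu(u)+\mu(v)+2i_0(u,v)-1$ for germs without common branch. (This is (F2) combined with (F3).)
* (F6) Kouchnirenko's theorem (Invent. Math. 32, 1976): if $h$ is convenient and nondegenerate, then $\mu(h)=2\mathcal A-a-b+1$, with $\mathcal A$ the area under the Newton polygon and $a,b$ its axis intercepts. For $y^2+x^3$ this gives $6-3-2+1=2$.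
* (F7) Two germs with coprime initial forms of degrees $p,q$ have intersection multiplicity $pq$. Thus a germ whose initial form is squarefree of degree $d$ has $\mu=(d-1)^2$. A line through $0$ meets a curve at $0$ with multiplicity larger than $\operatorname{mult}_0$ exactly when it is tangent to one of its branches.

Now the question, which comes from Szymon Brzostowski, Tadeusz Krasinski, Justyna Walewska, "Milnor numbers in deformations of homogeneous singularities", arXiv:1404.7704 (2014). Start with $d$ lines through the origin, $\mu=(d-1)^2$, and deform. Which Milnor numbers can appear at the origin? The conjecture to prove or disprove is that for generic coefficients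
$$\mathcal M(f_0)=\big((d-1)^2,\ (d-1)^2-(d-2),\ \dots,\ 1,\ 0\big):\tag{2}$$
after the first value there is a jump of $d-2$, and then every integer down to $0$ occurs. The conjecture is true.

**Theorem 1.** Let $f_0$ be a homogeneous singularity of degree $d\ge3$.

1. Every integer in $[0,(d-1)^2-(d-2)]$ belongs to $\mathcal M(f_0)$, with no genericity assumption.
2. If (G) holds, no integer strictly between $(d-1)^2-(d-2)$ and $(d-1)^2$ belongs to $\mathcal M(f_0)$. Hence (2) holds.
3. (G) holds for all $f_0$ outside a proper Zariski-closed subset of the coefficient space. For $d=3,4$ it holds for every $f_0$.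

**Theorem 2.** For every homogeneous singularity of degree $d\ge3$,
$$[d/2]\le J(f_0)\le d-2.$$
The right bound is attained for generic $f_0$. Moreover $J(f_0)=[d/2]$ iff, after a linear change of coordinates, $f_0\in\mathbb C[x^2,y^2]$ ($d$ even), resp. $f_0\in y\,\mathbb C[x^2,y^2]$ ($d$ odd). For $d=5$ this determines $\mathcal M(f_0)$ completely. Theorem 1 also holds for every ordinary $d$-fold point $f=f_0+(\text{terms of degree}>d)$, with (G) imposed on $f_0$.

## 2. Three lines by hand, and the missing value for four lines

For $d=3$ we may move the three lines so that $f_0=y(x^2-y^2)$, with $\mu=4$. Here are deformations with all smaller values.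

* $f_0+sy^2=y(x^2+sy-y^2)$: two smooth branches with intersection multiplicity $2$, so $\mu=2\cdot2-1=3$ by (F5).
* $f_0+s(y^2+x^3)$: the Newton boundary is the segment from $(0,2)$ to $(3,0)$; the monomials $x^2y$ and $y^3$ lie above it, and $\mu=2$.
* $f_0+sxy$: a node, $\mu=1$.
* $f_0+sy$: smooth, $\mu=0$.

So $\mathcal M(f_0)=(4,3,2,1,0)$, in agreement with (2).

For $d=4$ we have $\mu=9$, and (2) predicts that $7$ occurs and $8$ does not. To get $7$, take coordinates with $y\mid f_0$ and put $f_s=f_0+s(y^3+x^3y)=yh$ with $h=f_0/y+s(y^2+x^3)$. For small $s\neq0$ the coefficient of $x^3$ in $h$ is nonzero (since $f_0$ is squarefree, $f_0/y$ contains $x^3$, with some coefficient $a\ne0$, and $a+s\ne0$). So $h$ is a cusp, $i_0(y,h)=3$ and $\mu=2+0+6-1=7$.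

How can one show that $8$ does not occur? A deformation $f_s$ is only a germ, with infinitely many coefficients, and there is no global curve whose degree could limit its singularities. The next section supplies one.

## 3. Rescaling to a polynomial with leading form $f_0$

Let $\mathcal P$ be the set of polynomials $g=f_0+(\text{terms of degree}<d)$ with $g(0)=0$ and $g\ne f_0$.

**Lemma 1.** If a deformation of $f_0$ has $\mu^{\rm gen}\neq(d-1)^2$, then $\mu^{\rm gen}\le\mu_0(g)$ for some $g\in\mathcal P$. Conversely, $\mu_0(g)$ is a generic Milnor number of a deformation of $f_0$ for every $g\in\mathcal P$.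

**Step 1: choose the rescaling rate.** Write $f_s=\sum c_{ij}(s)x^iy^j$; then $c_{ij}(0)=0$ for $i+j<d$. If $c_{ij}\equiv0$ for all $i+j<d$, then for small $s$ the initial form of $f_s$ has degree $d$ and is close to $f_0$, hence squarefree, and $\mu(f_s)=(d-1)^2$ by (F7). This case is excluded. Otherwise put
$$a=\min_{i+j<d}\frac{\operatorname{ord}_sc_{ij}}{d-i-j}>0,$$
a rational number. Choose a positive integer $b$ such that $q:=ab$ is an integer.

**Step 2: rescale.** Set
$$g_\sigma(x,y)=\sigma^{-qd}f_{\sigma^b}(\sigma^qx,\sigma^qy)=\sum c_{ij}(\sigma^b)\,\sigma^{q(i+j-d)}x^iy^j.\tag{3}$$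
For $i+j<d$ the coefficient has order $b\operatorname{ord}c_{ij}-q(d-i-j)\ge0$ in $\sigma$, by the choice of $a$. For $i+j\ge d$ this is clear. So the power series of $f_{\sigma^b}(\sigma^qx,\sigma^qy)$ is divisible by $\sigma^{qd}$, and $g_\sigma$ is holomorphic in $(\sigma,x,y)$ near $0$.

**Step 3: identify the limit.** At $\sigma=0$ the terms with $i+j>d$ vanish and those with $i+j=d$ give $f_0$. The terms attaining the minimum $a$ survive, so some term of degree $<d$ is nonzero. Since $g_0(0)=0$, we have $g_0\in\mathcal P$.

**Step 4: compare Milnor numbers.** For $\sigma\ne0$, $g_\sigma$ is $f_{\sigma^b}$ up to a linear coordinate change and a scalar, so $\mu_0(g_\sigma)=\mu^{\rm gen}$ for small $\sigma\neq0$. The polynomial $g_0$ has finitely many critical points, because the leading forms $\partial_xf_0,\partial_yf_0$ of its derivatives have no common zero except $0$, so the two derivatives have no common zero at infinity. Hence (F1) applies and $\mu^{\rm gen}\le\mu_0(g_0)$.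

**Step 5: the converse.** For $g\in\mathcal P$ the family $s^dg(x/s,y/s)$ is $f_0$ plus terms $s^{d-i-j}g_{ij}x^iy^j$ with $i+j<d$. It is a deformation of $f_0$, and for each $s\neq0$ its Milnor number at $0$ is $\mu_0(g)$. $\square$

So upper bounds for generic Milnor numbers may be proved for polynomials $g\in\mathcal P$, hence for projective curves of degree $d$.

**The value $8$ for four lines.** For $d=4$ and a deformation with $\mu^{\rm gen}=8$, Lemma 1 gives $g\in\mathcal P$ with $\mu_0(g)\ge8$. We first rule out $\mu_0(g)=8$. Let $C$ be the projective closure of $\{g=0\}$; it is reduced of degree $4$ (see Section 4). Here $2\delta_0-r=7$, so $r$ is odd. Since $g\neq f_0$, $\operatorname{mult}_0C\le3$, hence $r\le3$.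

If $r=1$, then $\delta_0=4$ and only one component passes through $0$; it has degree $\le4$ and $\delta_0\le3$ by the genus formula, a contradiction. If $r=3$, then $\delta_0=5$. With one component through $0$ we have $\delta_0\le3$. With two components of degrees $(e_1,e_2)$ through $0$, (F3), (F4) and Bézout give $\delta_0\le1,2,4,4$ for $(1,1),(1,2),(1,3),(2,2)$. With three lines through $0$, $\delta_0=3$. With two lines and a conic, $\delta_0=1+i+i'$ where $i,i'\le2$ are the intersection multiplicities of the two lines with the conic at $0$; both equal $2$ would make two distinct lines tangent to the conic at $0$. So $\delta_0\le4$. Four components through $0$ would give $r\ge4$. So $8$ is impossible.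

The same count excludes $\mu_0(g)\ge9$: by (F1), applied to the deformation of Lemma 1, $\mu_0(g)\le9$. If $\mu_0(g)=9$, then $2\delta_0-r=8$, so $r=2$ and $\delta_0=5$, while at most two components pass through $0$ and the bounds just listed give $\delta_0\le4$. Hence $8\notin\mathcal M(f_0)$ for four lines.

We now organize this count for all $d$.

## 4. The drop of the Milnor number in terms of genera and branches

Fix $g\in\mathcal P$ and let $C\subset\mathbb P^2$ be the closure of $\{g=0\}$, with homogeneous equation $F(x,y,z)$; thus $F(x,y,0)=f_0$ and $0$ is the point $[0:0:1]$. The line at infinity $L_\infty=\{z=0\}$ meets $C$ in $d$ distinct points, each with multiplicity $1$. Therefore $C$ is reduced, is smooth at infinity, does not contain $L_\infty$, and no two of its components meet on $L_\infty$.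

Let $C_1,\dots,C_c$ be the components, with equations $F_i$, degrees $d_i$, geometric genera $G_i$ and leading forms $f_i=F_i(x,y,0)$, so that $\prod f_i=f_0$ after scaling. Let $r_i\ge0$ be the number of branches of $C_i$ at $0$, and put
$$\delta'=\sum_{p\neq0}\delta_p(C),\qquad D=(d-1)^2-\mu_0(g),\qquad E=\sum_{i=1}^c(2-2G_i-r_i)-2\delta'.$$

**Lemma 2.** $D=d-E$.

*Proof.* The purpose is to eliminate $\delta_0$. By (F3), the genus formula for each $C_i$ and Bézout for each pair,
$$\sum_p\delta_p(C)=\sum_i\Big(\frac{(d_i-1)(d_i-2)}2-G_i\Big)+\sum_{i<j}d_id_j=\frac{d^2-3d}2+c-\sum_iG_i,$$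
because $\sum d_i^2+2\sum_{i<j}d_id_j=d^2$. So $2\delta_0=d^2-3d+2c-2\sum G_i-2\delta'$. Milnor's formula gives
$$\mu_0(g)=2\delta_0-\sum r_i+1=d^2-3d+1+E,$$
and $D=(d^2-2d+1)-(d^2-3d+1+E)=d-E$. $\square$

*Examples.* For $g=xy(x+y+1)$ we have $d=3$ and three lines with $r=(1,1,0)$, and the third line meets the two others off $0$, so $\delta'=2$. Then $E=1+1+2-4=0$, $D=3$ and $\mu_0=1$, which is right: $g$ has a node at $0$. For $g=y(x^2+y-y^2)$ the line and the conic meet only at $0$, so $E=2$, $D=1$, $\mu_0=3$, as in Section 2.

To keep $\mu$ high, $E$ must be large. Theorem 1 (2) asks for $D\ge d-2$, that is $E\le2$. So we study curves with $E\ge3$. One remark will be used repeatedly: by (F3), *the number of pairs $\{i,j\}$ for which $C_i$ and $C_j$ meet at a point other than $0$ is at most $\delta'$*.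

## 5. Counting components, and where counting stops

**Lemma 3.** If $E\ge3$, all components of $C$ pass through $0$.

*Proof.* Let $n$ components pass through $0$ (so $n\ge1$, as $g(0)=0$), and suppose that $z\ge1$ do not. Each pair involving one of the latter meets, by Bézout, and does so off $0$, so $\delta'\ge\binom z2+zn$. A component through $0$ contributes at most $2-1=1$ to the sum in $E$, and any other at most $2$. Hence
$$E\le2z+n-z(z-1)-2zn=n+z(3-z-2n).$$
For $z=1$ this is $2-n\le1$. For $z\ge2$ we have $3-z-2n\le1-2n<0$, so the bound is at most $n+2(1-2n)=2-3n<0$. Both contradict $E\ge3$. $\square$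

**Good, bad and clean components.** Call $C_i$ *good* if $G_i=0$ and $r_i=1$, and *bad* otherwise. Call $C_i$ *clean* if it is good and meets every other component only at $0$. Let $I$ be the set of clean components.
*Example.* In $xy(x+y+1)$ the lines $x=0$, $y=0$ are good but not clean, and the third line is bad. In $y(x^2+y-y^2)$ both components are clean.

**Lemma 4.** If $E\ge3$, then
$$|I|\ \ge\ E+\sum_{\rm bad}(2G_i+r_i-2)\ \ge\ E\ \ge\ 3.\tag{4}$$

*Proof.* By Lemma 3 all $r_i\ge1$. A bad component has $G_i\ge1$ or $r_i\ge2$, and in either case $2G_i+r_i-2\ge0$. Let $k$ be the number of good components; each contributes $1$ to $E$, so $E=k-\sum_{\rm bad}(2G_i+r_i-2)-2\delta'$. At most $\delta'$ pairs meet off $0$, and they involve at most $2\delta'$ components. So $|I|\ge k-2\delta'$, which is (4). $\square$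

**Lemma 5.** If $E\ge3$, some clean component has degree $\ge2$.

*Proof.* Suppose all clean components are lines; they pass through $0$. If all components of $C$ were lines, then by Lemma 3 they would all pass through $0$, so $g$ would be a product of linear forms, hence homogeneous and equal to $f_0$, against $g\in\mathcal P$. So some $C_j$ has degree $d_j\ge2$. Being irreducible, it has $\operatorname{mult}_0C_j<d_j$: otherwise its equation would be homogeneous in $x,y$ and split into lines.

Each clean line meets $C_j$ only at $0$, so with multiplicity $d_j>\operatorname{mult}_0C_j$. By (F7) it is tangent to some branch of $C_j$ at $0$. A branch has only one tangent, so distinct clean lines use distinct branches and $r_j\ge|I|\ge3$. In particular $C_j$ is bad, and (4) gives $|I|\ge3+(r_j-2)\ge|I|+1$, a contradiction. $\square$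

**Lemma 6.** If $E\ge3$, there is at most one clean line, and $E\le|I|\le\lceil d/2\rceil$. For every $g\in\mathcal P$ we have $D\ge[d/2]$.

*Proof.* Let $C_1$ be clean of degree $d_1\ge2$ (Lemma 5). A clean line meets $C_1$ only at $0$, with multiplicity $d_1>\operatorname{mult}_0C_1$. So it is the tangent of the only branch of $C_1$ at $0$, and there is at most one such line. All other clean components have degree at least $2$, so $1+2(|I|-1)\le d$, that is $|I|\le\lceil d/2\rceil$. With (4), $D=d-E\ge d-\lceil d/2\rceil=[d/2]$. If $E\le2$, then $D\ge d-2\ge[d/2]$ because $d\ge3$. $\square$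

For $d=3,4$ we have $[d/2]=d-2$, so this count alone proves Theorem 1 (2) in these degrees. A natural hope is to sharpen it to $D\ge d-2$ in general. This is not possible. Take the five lines $f_0=y(x^2-y^2)(x^2-4y^2)$ of Section 1 and
$$g=y\,(x^2-y^2+y)\,(x^2-4y^2+y)\in\mathcal P.$$
The difference of the two quadratic factors is $3y^2$, so the conics meet only where $y=0$ and $x=0$, that is at $0$, with multiplicity $4$. The line $y=0$ meets each conic only at $0$, with multiplicity $2$. All three components are clean, $\delta'=0$, $E=3$ and $D=2$. Directly by (F5), the two conics together have $\mu=2\cdot4-1=7$, and with the line $\mu_0(g)=7+0+2(2+2)-1=14=16-2$. The conjectured first jump would be $d-2=3$.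

So degrees, genera and branches are not enough, and any proof of Theorem 1 (2) must use the position of the $d$ lines. Nor would Newton polygons in linear coordinates see this curve: the lowest terms of $g$ are $y(y+x^2)^2$, which is degenerate.

## 6. Constant functions on clean components, and the role of (G)

The position of the lines is visible at the $d$ points of $C\cap L_\infty$. A clean component carries it there: it is a rational curve that meets all other components in a single place, so quotients of their equations have no room for zeros and poles.

**Lemma 7.** Let $C_1$ be clean, and let $P,Q$ be homogeneous polynomials in $x,y,z$ of the same degree, each a product of equations of components other than $C_1$. Then there is $\kappa\ne0$ such that $P=\kappa Q$ on $C_1$. In particular, for two components $C_2,C_3$ other than $C_1$ we have $F_2^{d_3}=\kappa F_3^{d_2}$ on $C_1$, and $f_2^{d_3}/f_3^{d_2}$ takes the same value at all $d_1$ roots of $f_1$ in $\mathbb P^1$.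

*Proof.* Neither $P$ nor $Q$ vanishes identically on $C_1$, so $P/Q$ pulls back to a rational function, not identically $0$ or $\infty$, on the normalization of $C_1$, which is $\mathbb P^1$ since $G_1=0$. Its zeros and poles lie over points of $C_1$ on other components, and since $C_1$ is clean, only over $0$. Since $r_1=1$, there is just one point of $\mathbb P^1$ over $0$. The numbers of zeros and poles of a rational function on $\mathbb P^1$ agree, so a function whose zeros and poles lie at a single point has neither, and it is a nonzero constant $\kappa$.

Take $P=F_2^{d_3}$, $Q=F_3^{d_2}$, both of degree $d_2d_3$, and evaluate at the $d_1$ points of $C_1\cap L_\infty$. These are the roots of $f_1$, and $F_i=f_i$ there. Since $f_0$ is squarefree, $f_3$ does not vanish at them. $\square$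

*Example.* In the five-line curve above take $C_1=\{x^2-y^2+yz=0\}$, $F_2=y$, $F_3=x^2-4y^2+yz$. On $C_1$ we have $F_3=F_3-F_1=-3y^2$, so $F_2^2=-\frac13F_3$. At the roots $x=\pm y$ of $f_1$ the quotient $y^2/(x^2-4y^2)$ is $-\frac13$ both times. This is the relation $R_{A,B,p,q}=0$ found in Section 1.

**Proof of Theorem 1 (2).** Let (G) hold, and let a deformation have $\mu^{\rm gen}\neq(d-1)^2$. By Lemma 1 it suffices to show $D\ge d-2$ for every $g\in\mathcal P$. Suppose $D\le d-3$, that is $E\ge3$. By Lemmas 4 and 5 there are at least three components, one of which, $C_1$, is clean with $d_1\ge2$. Let $C_2,C_3$ be two others, and let $A,B$ be the index sets of the linear factors of $f_2,f_3$; they are disjoint, $|A|=d_2$ and $|B|=d_3$. As $d_1\ge2$, there are two distinct indices $p,q$ of linear factors of $f_1$, and they lie outside $A\cup B$.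

By Lemma 7, with $f(p)$ denoting the value at the root $(\beta_p,-\alpha_p)$,
$$f_2(p)^{d_3}f_3(q)^{d_2}=f_2(q)^{d_3}f_3(p)^{d_2}.$$
Here $f_2(p)$ is a constant $c_2\ne0$ times $\prod_{a\in A}[a,p]$, and similarly for $f_3$ with a constant $c_3$. Both sides contain the factor $c_2^{d_3}c_3^{d_2}$. After canceling it, the equation says exactly $R_{A,B,p,q}=0$, which contradicts (G).

So no integer strictly between $(d-1)^2-(d-2)$ and $(d-1)^2$ is in $\mathcal M(f_0)$. Together with part (1), proved in Section 7, this gives (2). $\square$

**Proof of Theorem 1 (3).**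

**Step 1: each $R_{A,B,p,q}$ is a nonzero polynomial in the $\alpha_i,\beta_i$.** The brackets $[i,j]$, $i<j$, are irreducible (they are quadratic forms of rank $4$) and pairwise non-associate. For $a\in A$ the bracket $[a,p]$ divides the first product in (1). The second product has only factors $[a',q]$ and $[b,p]$ with $a'\in A$, $b\in B$, so by unique factorization $[a,p]$ does not divide it. Hence the difference is not zero.

**Step 2: pass to the coefficients of $f_0$.** As noted in Section 1, $R_{A,B,p,q}$ is homogeneous in each vector $(\alpha_i,\beta_i)$. So the union $Z$ of the zero sets of all $R_{A,B,p,q}$ is a closed subset of $(\mathbb P^1)^d$, and it is proper because $(\mathbb P^1)^d$ is irreducible. The multiplication map $(\mathbb P^1)^d\to\mathbb P^d$, $(\ell_i)\mapsto\prod\ell_i$, is a morphism of projective varieties, so the image of $Z$ is closed, and its dimension is at most $\dim Z\le d-1$, so it is proper. The cone over this image, together with the zero set of the discriminant, is a proper Zariski-closed subset of the coefficient space. A form outside it is squarefree, and no factorization of it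 lies in $Z$, so (G) holds.

**Step 3: $d=3,4$.** This was checked in Section 1. $\square$

## 7. Newton polygons that realize all remaining values

We prove Theorem 1 (1). Choose linear coordinates with $y\mid f_0$. Since $f_0$ is squarefree, the coefficient of $x^d$ in $f_0$ is $0$ and that of $x^{d-1}y$ is some $a\ne0$. Let $s\ne0$ be small. In each family only the two endpoints of an edge will lie on that edge, and their exponent vectors are linearly independent, so by the example in Section 1 every edge is nondegenerate and (F6) applies. Exponents are written $(u,v)$ for $x^uy^v$, and $2\mathcal A$ is the sum of the absolute values of the determinants of consecutive vertices.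

**Family (i): the values $m(m-1)-i$, for $1\le m\le d-1$ and $0\le i\le m-1$.** The aim is to reach $m^2-m$ and the $m-1$ values below it. Let
$$f_s=f_0+s\,(y^m+x^iy^{m-i}+x^{m+1}).$$
The vertices are $(0,m),(i,m-i),(m+1,0)$, and if $i=0$ there is a single edge. The coefficients there are not disturbed by $f_0$: the first two points have degree $m<d$, and $f_0$ contains no pure power of $x$. The first edge lies on $u+v=m$, and the second on
$$(m-i)u+(m+1-i)v=(m-i)(m+1).$$
The value of the second function at $(0,m)$ is $m(m+1-i)\ge(m+1)(m-i)$, with equality iff $i=0$, so the polygon is convex. A monomial of $f_0$ has degree $u+v=d\ge m+1>m$ and $v\ge1$, hence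
$$(m-i)(u+v)+v>(m-i)(m+1),$$
and it lies strictly above both edges. So $2\mathcal A=mi+(m+1)(m-i)=m^2+m-i$, and
$$\mu(f_s)=m^2+m-i-m-(m+1)+1=m^2-m-i.$$

**Family (ii): the value $m^2-m+1$, for $2\le m\le d-1$.** The aim is to go above $m^2-m$ by splitting off the line $y=0$. Let
$$f_s=f_0+s(y^m+x^my)=yh,\qquad h=f_0/y+s(y^{m-1}+x^m).$$
The coefficient of $y^{m-1}$ in $h$ is $s$. The coefficient of $x^m$ is $s$, or $a+s\neq0$ if $m=d-1$. The boundary of $h$ is the segment from $(0,m-1)$ to $(m,0)$. Indeed, a monomial of $f_0/y$ other than $x^m$ has degree $d-1\ge m$. If $v>0$, then $\frac um+\frac v{m-1}>\frac{u+v}m\ge1$; if $v=0$, then $u>m$. In both cases it lies strictly above the segment. So $\mu(h)=m(m-1)-m-(m-1)+1=(m-1)(m-2)$. Also $i_0(y,h)=\operatorname{ord}h(x,0)=m$, and (F5) gives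
$$\mu(f_s)=(m-1)(m-2)+2m-1=m^2-m+1.$$

**Family (iii): the values $m^2-m+j$, for $3\le m\le d-2$ and $2\le j\le m-1$.** This fills the rest up to $m^2-1$. Let
$$f_s=f_0+s\,(x^{m-j}y^j+y^{m+1}+x^{m+1}y)=yh,\qquad h=f_0/y+s\,(x^{m-j}y^{j-1}+y^m+x^{m+1}).$$
The coefficients of $x^{m-j}y^{j-1}$ and $y^m$ in $h$ are $s$, since their degrees are less than $d-1$. The coefficient of $x^{m+1}$ is $s$, or $a+s\ne0$ if $m=d-2$. The boundary of $h$ has vertices $(0,m),(m-j,j-1),(m+1,0)$, with edges on
$$L':=(m-j+1)u+(m-j)v=m(m-j),\qquad L:=(j-1)u+(j+1)v=(j-1)(m+1).$$
It is convex, because $L(0,m)=(j+1)m>(j-1)(m+1)$ (the difference is $2m-j+1>0$) and $L'(m+1,0)=(m-j+1)(m+1)>m(m-j)$. A monomial of $f_0/y$ has degree $u+v=d-1\ge m+1$, so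
$$L'=(m-j)(u+v)+u\ge(m-j)(m+1)>m(m-j),\qquad L=(j-1)(u+v)+2v\ge(j-1)(m+1),$$
with equality in the last inequality only at $(m+1,0)$. So nothing else lies on or below the boundary. Then
$$2\mathcal A=m(m-j)+(m+1)(j-1)=m^2-m+j-1,$$
$$\mu(h)=m^2-m+j-1-m-(m+1)+1=m^2-3m+j-1.$$
With $i_0(y,h)=m+1$, (F5) gives
$$\mu(f_s)=m^2-3m+j-1+2(m+1)-1=m^2-m+j.$$

**The union of the values.** For $m=1$, (i) gives $0$. For $2\le m\le d-2$ we get all of $[(m-1)^2,m^2-1]$: (i) gives $[(m-1)^2,m^2-m]$, (ii) gives $m^2-m+1$, and (iii) gives $[m^2-m+2,m^2-1]$, which is empty for $m=2$. For $m=d-1$, (i) and (ii) give $[(d-2)^2,(d-1)(d-2)+1]$. These intervals follow one another without gaps, so their union is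
$$[0,(d-1)(d-2)+1]=[0,(d-1)^2-(d-2)].$$
This proves Theorem 1 (1). With Section 6, Theorem 1 and the conjecture are proved. $\blacksquare$

## 8. Conics with four-fold contact: the smallest first jump

We prove Theorem 2, first for homogeneous $f_0$.

**Step 1: the two bounds.** $J\le d-2$ by Theorem 1 (1), with equality for generic $f_0$ by Theorem 1 (2) and (3). By Lemma 6 every $g\in\mathcal P$ has $D\ge[d/2]\ge1$, so $\mu_0(g)\ne(d-1)^2$. Together with both halves of Lemma 1 this shows
$$J(f_0)=\min_{g\in\mathcal P}D=\min_{g\in\mathcal P}(d-E)\ \ge\ [d/2].$$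

**Step 2: the special forms attain $[d/2]$.** A linear change of coordinates does not change $J$. Let $f_0\in\mathbb C[x^2,y^2]$, resp. $f_0\in y\,\mathbb C[x^2,y^2]$. The factor in $\mathbb C[x^2,y^2]$ is a form in $x^2,y^2$, so it splits into linear forms in $x^2,y^2$. Since $f_0$ is squarefree, none of them is proportional to $x^2$ or $y^2$ and no two are proportional. So up to a constant $f_0=\prod_{i=1}^k(x^2+b_iy^2)$, resp. $y$ times this, with distinct $b_i\ne0$. Put
$$F_i=x^2+b_iy^2+y,\qquad g=\prod F_i,\quad\text{resp. } g=y\prod F_i,$$
with the same constant, so $g\in\mathcal P$. The conics $x^2+b_iy^2+yz=0$ are smooth. Since $F_i-F_j=(b_i-b_j)y^2$, and $y=0$ meets each conic only where $x=0$, the components meet pairwise only at $0$. All are smooth and rational, so $\delta'=0$ and $E=c=\lceil d/2\rceil$. Hence $D=[d/2]$ and $J=[d/2]$.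

**Step 3: necessity for $d=3$ and $d=4$.** Here we must show that every $f_0$ has the special form. For $d=3$, any three points of $\mathbb P^1$ can be moved to the roots of $y(x^2-y^2)$. For $d=4$, choose a coordinate $t$ on $\mathbb P^1$ in which the four roots are $0,\infty,t_3,t_4$. The involution $t\mapsto t_3t_4/t$ exchanges $0\leftrightarrow\infty$ and $t_3\leftrightarrow t_4$. It has two fixed points, the square roots of $t_3t_4$, and none of the four roots is fixed. Moving the fixed points to $0,\infty$ turns the involution into $t\mapsto-t$, so the roots come in two pairs $\pm t$ and $f_0\in\mathbb C[x^2,y^2]$.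

From now on $d\ge5$ and $J=[d/2]$. By Step 1 there is $g\in\mathcal P$ with $D=[d/2]$, that is $E=\lceil d/2\rceil\ge3$. Lemma 6 gives $E=|I|=\lceil d/2\rceil$.

**Step 4: necessity for odd $d=2k+1$, $k\ge2$.** There are $k+1$ clean components, at most one of them a line, so their total degree is at least $1+2k=d$. Hence $C$ consists of exactly one clean line, which we take to be $y=0$, and $k$ clean conics $F_1,\dots,F_k$. For $j\ge2$ apply Lemma 7 on $C_j$ with $P=y^2$ and $Q=F_1$: the quadratic polynomial $y^2-\kappa F_1$ vanishes on $C_j$. It is not zero, so $F_j$ is proportional to it. So all leading forms $q_j$ of the $F_j$ lie in the span $\langle y^2,q_1\rangle$, where $y\nmid q_1$ because $f_0$ is squarefree. So $q_1$ contains $x^2$, and completing the square (replacing $x$ by $x$ plus a multiple of $y$) gives $\langle y^2,q_1\rangle=\langle y^2,x^2\rangle$. As $f_0$ is a constant times $y\prod q_j$, we get $f_0\in y\,\mathbb C[x^2,y^2]$.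

**Step 5: necessity for even $d=2k\ge6$, no clean line.** Now $|I|=E=k\ge3$. The $k$ clean components have degree at least $2$ each, so $C$ consists of $k$ clean conics. For $j\ge3$ apply Lemma 7 on $C_j$ with $P=F_1$, $Q=F_2$: as in Step 4, $F_j$ is proportional to some $F_1-\kappa F_2$. So all $F_j$ lie in the pencil $\langle F_1,F_2\rangle$.

Next we find a double line in this pencil. Since $C_1\cap C_2=\{0\}$, Bézout gives intersection multiplicity $4$ at $0$, so $C_1$ and $C_2$ have a common tangent $T=\{t=0\}$ there, where $t$ is a linear form in $x,y$. Restricted to $T$, $F_1$ and $F_2$ are $c_1w^2$ and $c_2w^2$, where $w$ is a coordinate on $T$ vanishing at $0$ and $c_1,c_2\neq0$. So the pencil member $c_2F_1-c_1F_2$, which is not zero, vanishes on $T$ and equals $t\,t'$ for a line $T'=\{t'=0\}$. At a point of $T'\cap C_1$ both $F_1$ and $c_2F_1-c_1F_2$ vanish, so $F_2$ does too. Hence $T'\cap C_1\subset C_1\cap C_2=\{0\}$, and $T'$ is tangent to $C_1$ at $0$, so $T'=T$. Thus $t^2$ is proportional to $c_2F_1-c_1F_2$.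

Setting $z=0$, the form $t^2$ is proportional to $c_2q_1-c_1q_2$. If $t$ divided $q_1$, it would also divide $q_2$, but $q_1,q_2$ are coprime. So $t\nmid q_1$, and $\langle q_1,q_2\rangle=\langle t^2,q_1\rangle$. Taking $t$ as the coordinate $y$ and completing the square, this is $\langle x^2,y^2\rangle$. All $q_j$ lie in it, so $f_0\in\mathbb C[x^2,y^2]$.

**Step 6: for even $d=2k\ge6$ a clean line is impossible.** By Lemma 6 there would be just one clean line $T$. The other $k-1$ clean components have degree at least $2$, so their total degree is $2k-2$ or $2k-1$.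

*Total degree $2k-1$.* Then $C$ consists of $T$, $k-2\ge1$ conics and one cubic $K$, all clean. So $E=k-2\delta'=k$ and $\delta'=0$. As $K$ is rational, its $\delta$-invariants sum to $1$, so its singular point is $0$, with one branch and $\delta=1$. It has multiplicity $2$, since an irreducible cubic has no triple point. So in suitable coordinates $(u,v)$ the branch is given by series in $\tau$ with $u$ of order $2$ and $v$ of order at least $3$. Since $\delta=1$, the orders of functions on the branch miss only the number $1$ among the nonnegative integers, so some function has order $3$. Functions in the square of the maximal ideal have order at least $4$, so $v$ has order exactly $3$, and $0$ is an ordinary cusp. A smooth germ $\lambda u+\lambda'v+\cdots=0$ meets the branch with multiplicity $2$ if $\lambda\neq0$ and $3$ if $\lambda=0$. But a conic of $C$ meets $K$ only at $0$, hence with multiplicity $6$. This is a contradiction.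

*Total degree $2k-2$.* Then the $k-1$ clean components are conics, and $C$ has one further component, of degree $1$: a line $T'\ne T$, which passes through $0$ by Lemma 3. Each conic meets $T$ only at $0$, so $T$ is its tangent there. Then $T'$ is not tangent to the conic at $0$ and meets it at a second point off $0$. This contradicts the cleanness of the conic.

So only Step 5 can occur, and the criterion for $J=[d/2]$ is proved. $\square$

## 9. Five lines, and ordinary $d$-fold points

**Five lines.** For $d=5$ the bounds give $J\in\{2,3\}$, and every integer in $[0,13]$ belongs to $\mathcal M(f_0)$ by Theorem 1 (1). Hence $\mathcal M(f_0)=(16,14,13,\dots,0)$ if $f_0$ is linearly equivalent to an element of $y\,\mathbb C[x^2,y^2]$, and $\mathcal M(f_0)=(16,13,12,\dots,0)$ otherwise. So genericity cannot be dropped in the conjecture. For every $d\ge5$, the forms $x^d+y^d$ ($d$ even) and $y(x^{d-1}+y^{d-1})$ ($d$ odd) have $J=[d/2]<d-2$.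

**Ordinary $d$-fold points.** Let $f=f_0+(\text{terms of degree}>d)$, so $\mu(f)=(d-1)^2$ by (F7). We check that Theorem 1 holds for $f$, with (G) imposed on $f_0$.

*Gap.* Steps 1 to 4 in the proof of Lemma 1 apply verbatim to a deformation of $f$: in (3) the terms of degree greater than $d$ vanish at $\sigma=0$, and the limit $g_0$ has leading form $f_0$ and lies in $\mathcal P$. So the bound $D\ge d-2$ for all $g\in\mathcal P$, proved under (G), excludes the values strictly between $(d-1)^2-(d-2)$ and $(d-1)^2$.

*Realization.* The germ $f$ has $d$ smooth branches with distinct tangents. Choose analytic coordinates in which one of them is $y=0$; Milnor numbers do not change, and a deformation in the new coordinates is a deformation of $f$ in the old ones. Now $f=y\cdot(\dots)$, with squarefree initial form of degree $d$ divisible by $y$. Use the families (i), (ii), (iii) with $f$ in place of $f_0$. The new monomials must lie strictly above the Newton boundaries.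

In (i) they have degree at least $d+1>m+1$ and $v\ge1$, and the inequality $(m-i)(u+v)+v>(m-i)(m+1)$ holds; $f$ still contains no pure power of $x$. In (ii) the new monomials of $h$ have degree at least $d>m$, and again $\frac um+\frac v{m-1}>1$ if $v>0$ and $u>m$ if $v=0$. In (iii) they have degree at least $d\ge m+2$, so $L'\ge(m-j)(m+2)>m(m-j)$ and $L\ge(j-1)(m+2)>(j-1)(m+1)$. So the boundaries, the coefficients on them and the numbers $i_0(y,h)$ are unchanged, and so are all the values. Hence Theorem 1 holds for $f$, and Theorem 2 is proved. $\blacksquare$
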